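\title{Stable polynomials with prescribed local data at a boundary zero}

\begin{abstract}
Let $P(x,y)$ be a polynomial with no zeros in the product of two upper half planes and no factor in common with its conjugate $\bar P$, and let $P(0,0)=0$, $P(0,y)\not\equiv0$. By a theorem of Bickel, Knese, Pascoe and Sola, $P$ factors near the origin into branches $y+q_j(x)+x^{2L_j}\psi_{j,m}(x)$, $1\le m\le M_j$, with $q_j$ a real polynomial and $\operatorname{Im}\psi_{j,m}(0)>0$. We show that every collection $(q_j,L_j,M_j)$ of the type allowed by that theorem comes from such a polynomial, of bidegree at most $(S,S)$ with $S=\sum_jM_jL_j$, and likewise from a polynomial without zeros in the bidisk. The Weierstrass polynomial of $P$ at the origin can moreover be prescribed to any finite order in $x$. A single branch is realized with degree one in $y$ exactly when a Hankel matrix formed from $q$ is positive definite. The construction removes this obstruction by a rational change of the variable $y$.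
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathbb{H}=\{\zeta\in\mathbb{C}:\operatorname{Im}\zeta>0\}$. We call $P\in\mathbb{C}[x,y]$ \emph{stable} if it has no zeros in $\mathbb{H}^2$. A stable polynomial may vanish at a point of $\mathbb{R}^2$, and there its zero set has to touch the real plane without entering $\mathbb{H}^2$. This forces a rigid local shape. We ask the converse question: is every such local shape the shape of a polynomial that is free of zeros in all of $\mathbb{H}^2$?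

We write $\mathbb{C}\{x,y\}$ for the ring of convergent power series at the origin; its units are the series $u$ with $u(0,0)\ne0$. A \emph{convergent Puiseux series} is an element of $\mathbb{C}\{x^{1/K}\}$ for some integer $K\ge1$, that is, a convergent power series in $x^{1/K}$. For a polynomial $P$ put $\bar P(x,y)=\overline{P(\bar x,\bar y)}$; this conjugates the coefficients of $P$, and the zeros of $\bar P$ are the conjugates of the zeros of $P$. The bidegree of $P$ is $(\deg_xP,\deg_yP)$.

\begin{definition}\label{def:datum}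
A \emph{datum} is a collection $\mathcal{D}=(q_j,L_j,M_j)_{j=1}^k$, $k\ge1$, of positive integers $L_j,M_j$ and polynomials $q_j\in\mathbb{R}[x]$ with $q_j(0)=0$, $q_j'(0)>0$ and $\deg q_j<2L_j$, such that the pairs $(q_j,L_j)$ are pairwise distinct. A germ $h\in\mathbb{C}\{x,y\}$ \emph{has datum} $\mathcal{D}$ if
\begin{equation}\label{eq:factor}
h=uW,\qquad W=\prod_{j=1}^k\prod_{m=1}^{M_j}\bigl(y+q_j(x)+x^{2L_j}\psi_{j,m}(x)\bigr),
\end{equation}
with $u$ a unit of $\mathbb{C}\{x,y\}$ and $\psi_{j,m}$ convergent Puiseux series with $\operatorname{Im}\psi_{j,m}(0)>0$. The datum $\mathcal{D}$ is \emph{admissible} if some germ $h$ with datum $\mathcal{D}$ has no zeros in $U\cap\mathbb{H}^2$ for some neighborhood $U$ of the origin. A polynomial $P$ \emph{realizes} $\mathcal{D}$ if $P$ is stable, has no factor in common with $\bar P$, and its germ at the origin has datum $\mathcal{D}$.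
\end{definition}

A germ has at most one datum (Lemma~\ref{lem:unique}). Setting $x=0$ in \eqref{eq:factor} gives $h(0,y)=u(0,y)\,y^{M_1+\dots+M_k}$, so a germ with a datum satisfies $h(0,0)=0$ and $h(0,y)\not\equiv0$. The definition is modeled on the following local structure theorem, which motivates the question but is not used in the proofs.

\begin{theorem}[Bickel, Knese, Pascoe, Sola]\label{thm:local}
Let $P\in\mathbb{C}[x,y]$ be stable, with no factor in common with $\bar P$, and let $P(0,0)=0$ and $P(0,y)\not\equiv0$. Then the germ of $P$ at the origin has a datum.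
\end{theorem}

To see what a datum measures, take a small real $x>0$ and a branch $y=-\varphi(x)$, $\varphi=q_j+x^{2L_j}\psi_{j,m}$. Its $y$-coordinate differs from the real number $-q_j(x)$ by $O(x^{2L_j})$ and has imaginary part $-x^{2L_j}(\operatorname{Im}\psi_{j,m}(0)+o(1))$. So $y=-q_j(x)$ is a real curve along which the zero set approaches $\mathbb{R}^2$, the number $2L_j$ is the order of contact, and $M_j$ counts the branches that share both. The condition on common factors excludes contact of infinite order: $P=x+y=\bar P$ is stable, and its branch $y=-x$ is real for all real $x$.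

\begin{example}\label{ex:L1}
Let $P=x+y-2ixy$. On $\mathbb{H}^2$ we have $P/(xy)=\frac1x+\frac1y-2i$, which has negative imaginary part, so $P$ is stable. A nonconstant common factor of $P$ and $\bar P$ would divide $P+\bar P=2(x+y)$ and $P-\bar P=-4ixy$, so there is none. Finally $P=(1-2ix)\bigl(y+\frac{x}{1-2ix}\bigr)$ and $\frac{x}{1-2ix}=x+2ix^2+\cdots$. Thus $P$ realizes the datum with $k=1$, $q_1=x$, $L_1=M_1=1$. Replacing $x$ by $ax$ with $a>0$ gives $q_1=ax$, which is the general $q_1$ when $L_1=1$.
\end{example}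

The question also has a form on the bidisk. Let $\mathbb{D}$ be the open unit disk. The Cayley transform $z=\frac{1+ix}{1-ix}$, $w=\frac{1+iy}{1-iy}$ maps $\mathbb{H}^2$ onto $\mathbb{D}^2$ and $(0,0)$ to $(1,1)$. For $p\in\mathbb{C}[z,w]$ of bidegree $(n,m)$ put $\tilde p(z,w)=z^nw^m\overline{p(1/\bar z,1/\bar w)}$, and say that $p$ \emph{has datum $\mathcal{D}$ at $(1,1)$} if the polynomial
\begin{equation}\label{eq:cayley}
(1-ix)^n(1-iy)^m\,p\Bigl(\frac{1+ix}{1-ix},\frac{1+iy}{1-iy}\Bigr)
\end{equation}
has datum $\mathcal{D}$ at the origin. The following question is posed in Knese's survey \cite{Knese}.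

\medskip
\noindent\textbf{Question.} \emph{Given an admissible datum $\mathcal{D}$, is there a polynomial $p\in\mathbb{C}[z,w]$ with no zeros in $\mathbb{D}^2$, no factor in common with $\tilde p$, $p(1,1)=0$ and $p(1,w)\not\equiv0$, that has datum $\mathcal{D}$ at $(1,1)$? In the half-plane form: is $\mathcal{D}$ realized by some $P\in\mathbb{C}[x,y]$?}
\medskip

There is a reason to expect a negative answer. The most direct attempt at a single branch is $P=G(x)y+F(x)$, whose branch is $y=-\varphi(x)$ with $\varphi=F/G$. Stability makes $\varphi$ a function with nonnegative imaginary part on all of $\mathbb{H}$, and the Taylor coefficients of such a function satisfy inequalities that the local theory does not see. For a real power series $b=\sum_{n\ge1}b_nx^n$ let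
\[
H_L(b)=(b_{i+j-1})_{i,j=1}^L
\]
be the Hankel matrix of its coefficients $b_1,\dots,b_{2L-1}$. We write $H>0$ when the real symmetric matrix $H$ is positive definite.

\begin{proposition}\label{prop:C}
The datum with $k=1$, $M_1=1$, $(q_1,L_1)=(q,L)$ is realized by some $P$ with $\deg_yP=1$ if and only if $H_L(q)>0$. For $q=x$, $L=2$, every realizing $P$ has $\deg_xP\ge2$ and $\deg_yP\ge2$.
\end{proposition}

For $q=\sum a_nx^n$ the condition $H_1(q)>0$ reads $a_1>0$ and always holds, while $H_2(q)>0$ adds the inequality $a_1a_3>a_2^2$, which fails already for $q=x$. One could guess that some inequality of this kind survives in every degree. It does not.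

\begin{theorem}\label{thm:A}
Let $\mathcal{D}=(q_j,L_j,M_j)_{j=1}^k$ be any datum and $S=\sum_jM_jL_j$. There is $P\in\mathbb{C}[x,y]$ of bidegree at most $(S,S)$, with no zeros in $\mathbb{H}^2$, no factor in common with $\bar P$, $P(0,0)=0$ and $P(0,y)\not\equiv0$, that has datum $\mathcal{D}$ at $(0,0)$. Correspondingly there is $p\in\mathbb{C}[z,w]$ of bidegree at most $(S,S)$, with no zeros in $\mathbb{D}^2$, no factor in common with $\tilde p$, $p(1,1)=0$ and $p(1,w)\not\equiv0$, that has datum $\mathcal{D}$ at $(1,1)$. In particular every datum is admissible.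
\end{theorem}

So the answer to the Question is yes, and by Proposition~\ref{prop:C} the bound $(S,S)=(2,2)$ is optimal for the single branch with $q=x$, $L=2$. The datum records only part of the germ, and more can be prescribed. Recall that a \emph{Weierstrass polynomial} is a monic $W\in\mathbb{C}\{x\}[y]$ with $W(0,y)=y^{\deg W}$; the product $W$ in \eqref{eq:factor} is one (Lemma~\ref{lem:unique}). For $W,W'\in\mathbb{C}\{x\}[y]$, the congruence $W\equiv W'\bmod x^N$ means that every coefficient of $W-W'$ is divisible by $x^N$.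

\begin{theorem}\label{thm:B}
Let $h=uW$ be a germ with datum $\mathcal{D}$ as in \eqref{eq:factor}, with no zeros in $U\cap\mathbb{H}^2$ for some neighborhood $U$ of the origin. For every $N\ge1$ there is $P\in\mathbb{C}[x,y]$ that realizes $\mathcal{D}$ and satisfies $P=u_PW_P$, with $u_P$ a unit and $W_P\in\mathbb{C}\{x\}[y]$ a Weierstrass polynomial with $W_P\equiv W\bmod x^N$.
\end{theorem}

After the local preliminaries of Section~\ref{sec:branches}, Section~\ref{sec:obstruction} derives the Hankel obstruction, and Section~\ref{sec:example} shows by hand how to get around it for $q=x$, $L=2$. Sections~\ref{sec:reductions}--\ref{sec:bending} carry this out in general, and Section~\ref{sec:jets} proves Theorem~\ref{thm:B}. One elementary fact is used throughout: the map $\zeta\mapsto1/\zeta$ exchanges $\mathbb{H}$ and $-\mathbb{H}$.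

\section{Branches and their data}\label{sec:branches}

Finitely many Puiseux series always lie in one ring $\mathbb{C}\{x^{1/K}\}$, and \eqref{eq:factor} is an identity in $\mathbb{C}\{x^{1/K},y\}$; equivalently, after the substitution $x=t^K$ it is an identity of holomorphic functions of $(t,y)$ near the origin. At real $x>0$ Puiseux series are evaluated with $x^{1/K}>0$. We use three standard facts.
\begin{itemize}
\item \emph{Weierstrass preparation.} If $h\in\mathbb{C}\{x,y\}$ and $h(0,y)$ has a zero of finite order $M$ at $0$, then $h=uW$ with $u$ a unit and $W$ a Weierstrass polynomial of degree $M$, and $u,W$ are unique.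
\item \emph{Newton--Puiseux theorem.} Every monic $Q\in\mathbb{C}\{x\}[Y]$ is a product of factors $Y-Y_m$ with $Y_m\in\mathbb{C}\{x^{1/K}\}$ for some $K$.
\item \emph{Rotations.} For $\omega^K=1$ the substitution $x^{1/K}\mapsto\omega x^{1/K}$ is an automorphism $\varphi\mapsto\varphi^\omega$ of $\mathbb{C}\{x^{1/K},y\}$, which we call a rotation. It multiplies the coefficient of $x^{n/K}$ by $\omega^n$, so the series fixed by all rotations are exactly those in $\mathbb{C}\{x,y\}$.
\end{itemize}

\begin{lemma}\label{lem:unique}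
\begin{enumerate}
\item[(a)] Let $h\in\mathbb{C}\{x,y\}$ and $h=u\prod_{m=1}^M(y+\varphi_m)$, with $u$ a unit of $\mathbb{C}\{x,y\}$ and $\varphi_m$ convergent Puiseux series with $\varphi_m(0)=0$. Then $W=\prod_m(y+\varphi_m)$ is the Weierstrass polynomial of $h$, the list $\varphi_1,\dots,\varphi_M$ is determined by $h$ up to order, and every rotation permutes this list.
\item[(b)] Let $\varphi=q+x^{2L}\psi$ with $q\in\mathbb{R}[x]$, $\deg q<2L$, and $\psi$ a convergent Puiseux series with $\operatorname{Im}\psi(0)>0$. Then $(q,L)$ is determined by $\varphi$, and every rotation of $\varphi$ has the same form with the same pair $(q,L)$.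
\end{enumerate}
Consequently a germ has at most one datum, up to the order of the indices $j$.
\end{lemma}

\begin{proof}
(a) We have $W=h/u\in\mathbb{C}\{x,y\}$, so the coefficient of each power of $y$ in $W$ lies in $\mathbb{C}\{x\}$. Since $W$ is monic and $W(0,y)=y^M$, it is a Weierstrass polynomial, and it is determined by $h$. A monic polynomial over an integral domain has at most one factorization into monic linear factors, so the list is determined by $W$. Applying a rotation gives $W=W^\omega=\prod_m(y+\varphi_m^\omega)$, so the rotated list is the same list.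

(b) The number $2L$ is the smallest exponent at which $\varphi$ has a nonreal coefficient, and $q$ is the sum of the terms of smaller exponent. Also $\varphi^\omega=q+x^{2L}\psi^\omega$ and $\psi^\omega(0)=\psi(0)$.

If $h$ has datum $\mathcal{D}$, then by (a) and (b) the list of pairs attached to the branches of $h$ is determined by $h$. As the pairs $(q_j,L_j)$ are distinct, $M_j$ is the number of times that $(q_j,L_j)$ occurs in it.
\end{proof}

The conditions $\deg q_j<2L_j$ and ``pairwise distinct'' are thus normalizations that make the datum unique. The remaining conditions are exactly what keeps a branch out of $\mathbb{H}^2$ near the origin.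

\begin{remark}\label{rem:local}
Let $\varphi=q+x^{2L}\psi$ be a branch in \eqref{eq:factor}, and let $x=s+i\tau\in\mathbb{H}$ tend to $0$, with any choice of $x^{1/K}$. Since $q(s)$ is real, $\operatorname{Im}q(x)=\tau(q'(0)+o(1))$. Since $x^{2L}=s^{2L}+O(\tau|x|^{2L-1})$ and $|x|^{2L}\le2^{L}(s^{2L}+\tau^{2L})$, we have $x^{2L}\psi(x)=s^{2L}(\psi(0)+o(1))+o(\tau)$. Hence
\[
\operatorname{Im}\varphi(x)=\tau\,(q'(0)+o(1))+s^{2L}\,(\operatorname{Im}\psi(0)+o(1))>0
\]
for small $x$, and $y=-\varphi(x)\in-\mathbb{H}$. The exponent must be even for $s^{2L}$ to be nonnegative on both sides of $0$, and if $q'(0)$ were negative the points $(i\tau,-\varphi(i\tau))$ would lie in $\mathbb{H}^2$. So every germ with a datum is free of zeros in $U\cap\mathbb{H}^2$ for small $U$. This is why that hypothesis of Theorem~\ref{thm:B} is not used in its proof, and it shows that the difficulty of the Question is entirely global.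
\end{remark}

\section{The obstruction in degree one}\label{sec:obstruction}

A \emph{Pick function} is a holomorphic function $\varphi$ on $\mathbb{H}$ with $\operatorname{Im}\varphi\ge0$. By the Herglotz--Nevanlinna representation,
\begin{equation}\label{eq:herglotz}
\varphi(\zeta)=\alpha_0+\alpha_1\zeta+\int_{\mathbb{R}}\Bigl(\frac1{t-\zeta}-\frac t{1+t^2}\Bigr)d\mu(t),
\end{equation}
with $\alpha_0\in\mathbb{R}$, $\alpha_1\ge0$ and $\mu$ a positive Borel measure with $\int(1+t^2)^{-1}d\mu<\infty$. The Stieltjes inversion formula states that $\mu((t_1,t_2))=\lim_{\tau\downarrow0}\frac1\pi\int_{t_1}^{t_2}\operatorname{Im}\varphi(t+i\tau)\,dt$ whenever $t_1<t_2$ are not atoms of $\mu$. In particular, if $\varphi$ extends continuously to an open interval $I\subset\mathbb{R}$, then $d\mu=\frac1\pi\operatorname{Im}\varphi(t)\,dt$ on $I$.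

\begin{lemma}\label{lem:necessity}
Let $P$ be stable with $\deg_yP=1$, and let its germ have the datum $k=1$, $M_1=1$, $(q,L)$. Then $H_L(q)>0$.
\end{lemma}

\begin{proof}
Write $P=G(x)y+F(x)$. From $F(0)=P(0,0)=0$ and $P(0,y)\not\equiv0$ we get $G(0)\ne0$. Suppose that $G(x_0)=0$ for some $x_0\in\mathbb{H}$. If $F(x_0)=0$, then $P(x_0,y)=0$ for all $y$, against stability. If $F(x_0)\ne0$, then $-F/G$ has a pole at $x_0$ and takes every sufficiently large value near $x_0$; choosing $x\in\mathbb{H}$ with $y=-F(x)/G(x)\in\mathbb{H}$ gives a zero in $\mathbb{H}^2$. So $\varphi=F/G$ is holomorphic on $\mathbb{H}$, and $-\varphi(x)\notin\mathbb{H}$ for $x\in\mathbb{H}$; that is, $\varphi$ is a Pick function. Near the origin $P=G\cdot(y+\varphi)$, so Lemma~\ref{lem:unique} gives $\varphi=q+x^{2L}\psi$ with $\operatorname{Im}\psi(0)>0$, and $\psi$ is holomorphic at $0$ because $\varphi$ is.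

The point is now that the coefficients $a_n$ of $q$ are moments of $\mu$ in the variable $1/t$. On an interval $(-\epsilon,\epsilon)$,
\begin{equation}\label{eq:density}
d\mu=\tfrac1\pi\operatorname{Im}\varphi(t)\,dt=\tfrac1\pi\,t^{2L}\bigl(\operatorname{Im}\psi(0)+O(t)\bigr)\,dt .
\end{equation}
Differentiating \eqref{eq:herglotz}, for $1\le n\le2L-1$ and $\tau>0$,
\[
\frac{\varphi^{(n)}(i\tau)}{n!}=\alpha_1\delta_{n1}+\int\frac{d\mu(t)}{(t-i\tau)^{n+1}},\qquad\frac1{|t-i\tau|^{n+1}}\le|t|^{-n-1}.
\]
The function $|t|^{-n-1}$ is $\mu$-integrable: on $(-\epsilon,\epsilon)$ by \eqref{eq:density} and $n+1\le2L$, and on $|t|\ge\epsilon$ because $n+1\ge2$ makes it at most a constant times $(1+t^2)^{-1}$. Letting $\tau\downarrow0$, dominated convergence gives $a_n=\alpha_1\delta_{n1}+\int t^{-n-1}d\mu$. For $0\ne v\in\mathbb{R}^L$ it follows that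
\[
\sum_{i,j=1}^Lv_iv_ja_{i+j-1}=\alpha_1v_1^2+\int\Bigl(\sum_{i=1}^Lv_it^{-i}\Bigr)^2d\mu(t).
\]
The integral is positive, since $\sum_iv_it^{-i}$ has finitely many zeros and, by \eqref{eq:density}, $\mu$ has positive density on a punctured interval around $0$.
\end{proof}

The strict inequality comes from $\operatorname{Im}\psi(0)>0$: the Pick function $\varphi=x$ has $\mu=0$ and $H_2(x)=\operatorname{diag}(1,0)$, which is only semidefinite. We now prove the second sentence of Proposition~\ref{prop:C}.

\begin{lemma}\label{lem:lower}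
If $P$ realizes the datum $k=1$, $M_1=1$, $q=x$, $L=2$, then $\deg_xP\ge2$ and $\deg_yP\ge2$.
\end{lemma}

\begin{proof}
Near the origin $P=u\cdot(y+\varphi(x))$ with $\varphi=x+x^4\psi$, and $\varphi\in\mathbb{C}\{x\}$ by Lemma~\ref{lem:unique}(a). The zero set $y=-\varphi(x)$, with $\varphi'(0)=1$, is contained neither in $\{x=0\}$ nor in $\{y=0\}$, so $P$ depends on both variables. Lemma~\ref{lem:necessity} excludes $\deg_yP=1$, as $H_2(x)$ is not positive definite.

Suppose $\deg_xP=1$, and let $P^\tau(x,y)=P(y,x)$, which is stable of degree one in $y$. Put $\theta(x)=-\varphi^{-1}(-x)$, so that $\varphi(-\theta)=-x$. Then $x+\varphi(y)=\varphi(y)-\varphi(-\theta(x))$ is $y+\theta(x)$ times a unit, because $\varphi'(0)\neq0$. The equation $\varphi(-\theta)=-x$ reads $\theta=x+\theta^4\psi(-\theta)$, so $\theta=x+\psi(0)x^4+O(x^5)$. Thus $P^\tau$ has the same datum as $P$, which contradicts Lemma~\ref{lem:necessity}.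
\end{proof}

\section{The idea, for $q=x$ and $L=2$}\label{sec:example}

The polynomials $G(x)\,(y+\varphi(x))$ treat the two variables unequally. The symmetric form is $f(x)+g(y)$, with $f$ and $g$ rational functions that map $\mathbb{H}$ into $\mathbb{H}$; such a sum has positive imaginary part on $\mathbb{H}^2$, so its numerator is stable as long as the denominators have no zeros in $\mathbb{H}$. Take $g$ real with $g(0)=0$, $g'(0)>0$, and put $\gamma(y)=-g(-y)$. The zero set $f(x)+g(y)=0$ near the origin is $y=-\varphi(x)$ with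
\[
\gamma(\varphi(x))=f(x).
\]
Now it is $f$, not $\varphi$, that has to be a Pick function. To obtain $\varphi=q+O(x^{2L})$ we need $f=\gamma\circ q+O(x^{2L})$, so the relevant Hankel matrix is $H_L(\gamma\circ q)$, and we are free to choose $\gamma$.

Let $q=x$, $L=2$. Take $g(y)=\gamma(y)=\frac{y}{1-y^2}=\bigl(\frac1y-y\bigr)^{-1}$. For $y\in\mathbb{H}$ both $\frac1y$ and $-y$ lie in $-\mathbb{H}$, so $g(y)\in\mathbb{H}$. Since $\gamma=y+y^3+\cdots$, the matrix $H_2(\gamma\circ q)$ is the identity. We need a Pick function $f$ that agrees with $\gamma(x)=\bigl(\frac1x-x\bigr)^{-1}$ through order $3$ and has a nonreal coefficient at $x^4$. Replace the inner term $x$ by the function $\bigl(\frac1x-i\bigr)^{-1}=x+ix^2+\cdots$, which also maps $\mathbb{H}$ into $\mathbb{H}$: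
\[
f(x)=\Bigl(\frac1x-\Bigl(\frac1x-i\Bigr)^{-1}\Bigr)^{-1}=\frac{x(1-ix)}{1-ix-x^2},\qquad f(x)-\frac{x}{1-x^2}=\frac{ix^4}{(1-ix-x^2)(1-x^2)}.
\]
The nested form shows $f(\mathbb{H})\subset\mathbb{H}$, and the zeros $\frac12(\pm\sqrt3-i)$ of $1-ix-x^2$ lie in $-\mathbb{H}$. Clearing denominators in $f(x)+g(y)$ gives the stable polynomial
\[
P=x(1-ix)(1-y^2)+y(1-ix-x^2)=(x+y)(1-ix-xy)+ix^2y^2 .
\]
Here $P(0,y)=y$, so there is one branch, and on it $y+x=-ix^2y^2/(1-ix-xy)$; hence $\varphi=x+ix^4+O(x^5)$. A common irreducible factor of $P$ and $\bar P$ divides $P+\bar P=2(x+y)(1-xy)$. But $P=ix^4$ on $y=-x$ and $P=-ix^2$ on $xy=1$, so neither $x+y$ nor $1-xy$ divides $P$. Therefore $P$ realizes the datum, with the smallest possible bidegree $(2,2)$.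

The general proof has the same three ingredients: a continued fraction that produces $f$ from a positive definite Hankel matrix (Section~\ref{sec:interpolation}), a choice of $\gamma$ that makes the Hankel matrix positive definite (Section~\ref{sec:bending}), and a way to deal with common factors, to which we turn first.

\section{Common factors and the passage to the disk}\label{sec:reductions}

In general we cannot check by hand that the constructed polynomial is coprime to its conjugate. This is not needed: common factors cannot pass through the origin, so they can be discarded.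

\begin{lemma}\label{lem:clean}
Let $P_0\in\mathbb{C}[x,y]$ be stable and let its germ have datum $\mathcal{D}$ and Weierstrass polynomial $W$. Then some divisor $P$ of $P_0$ realizes $\mathcal{D}$ and has Weierstrass polynomial $W$.
\end{lemma}

\begin{proof}
Write $P_0=PP'$, where $P'$ is the product, with multiplicity, of all irreducible factors of $P_0$ that divide $\bar P_0$. Then $P$ is stable. An irreducible common factor of $P$ and $\bar P$ would be a factor of $P$ dividing $\bar P_0$, and all of these were moved to $P'$. If $P'(0,0)\ne0$, then $P=(u/P')W$ near the origin, where $P_0=uW$, and we are done. So we must show $\chi(0,0)\ne0$ for every irreducible $\chi$ that divides both $P_0$ and $\bar P_0$.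

Suppose $\chi(0,0)=0$. The polynomial $\chi$ has no zeros in $\mathbb{H}^2$, and none in $(-\mathbb{H})^2$ because $\bar P_0$ has none there. Since $P_0(0,y)\not\equiv0$, also $\chi(0,y)\not\equiv0$, and hence $\chi(x_0,\cdot)\not\equiv0$ for $x_0$ near $0$. Let $x_0$ be real and small. As $\tau\downarrow0$, the polynomials $\chi(x_0+i\tau,\cdot)$ have no zeros in $\mathbb{H}$ and converge locally uniformly to $\chi(x_0,\cdot)$. By Hurwitz's theorem (a locally uniform limit of zero-free holomorphic functions on a domain is zero-free or identically zero), $\chi(x_0,\cdot)$ has no zeros in $\mathbb{H}$. The same argument with $\chi(x_0-i\tau,\cdot)$ on $-\mathbb{H}$ excludes zeros in $-\mathbb{H}$. So all zeros of $\chi(x_0,\cdot)$ are real. On the other hand $\chi(0,\cdot)$ has an isolated zero at $0$, so by Rouch\'e's theorem $\chi(x_0,\cdot)$ has a zero $y_0$ that tends to $0$ with $x_0$. It is a zero of $P_0$ near the origin, so $y_0=-\varphi(x_0)$ for a branch $\varphi=q_j+x^{2L_j}\psi_{j,m}$. For small $x_0>0$ we have $\operatorname{Im}\varphi(x_0)=x_0^{2L_j}(\operatorname{Im}\psi_{j,m}(0)+o(1))>0$,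 so $y_0$ is not real, a contradiction.
\end{proof}

The passage to the disk needs one precaution. The point $x=-i$ corresponds to $z=\infty$, so a factor $x+i$ of $P$ would lower the degree of $p$ in $z$, and \eqref{eq:cayley} would not return $P$.

\begin{lemma}\label{lem:disk}
Let $P_0$ realize $\mathcal{D}$. Let $P$ be obtained from $P_0$ by removing all factors $x+i$ and $y+i$, and let $(n,m)$ be the bidegree of $P$. Then
\[
p(z,w)=2^{-n-m}(1+z)^n(1+w)^mP\Bigl(i\,\frac{1-z}{1+z},\,i\,\frac{1-w}{1+w}\Bigr)
\]
is a polynomial of bidegree $(n,m)$ with no zeros in $\mathbb{D}^2$, no factor in common with $\tilde p$, $p(1,1)=0$ and $p(1,w)\not\equiv0$, and it has datum $\mathcal{D}$ at $(1,1)$.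
\end{lemma}

\begin{proof}
The removed factors are units at the origin, and a common factor of $P$ and $\bar P$ would be one of $P_0$ and $\bar P_0$; so $P$ realizes $\mathcal{D}$. Write $P=\sum_{e=0}^nP_e(y)x^e$ with $P_n\not\equiv0$, and put $y=i\frac{1-w}{1+w}$. Then
\[
p=2^{-n-m}\sum_{e=0}^ni^e(1-z)^e(1+z)^{n-e}\,(1+w)^mP_e(y).
\]
The coefficient of $z^n$ in $i^e(1-z)^e(1+z)^{n-e}$ is $(-i)^e$, so the coefficient of $z^n$ in $p$ is $2^{-n-m}(1+w)^mP(-i,y)$, which is not identically zero because $x+i\nmid P$. At $z=-1$ only the term $e=n$ survives, and it is not identically zero, so $1+z\nmid p$. Exchanging the roles of the variables, we conclude that $p$ has bidegree $(n,m)$ and is divisible neither by $1+z$ nor by $1+w$.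

The map $x=i\frac{1-z}{1+z}$ inverts $z=\frac{1+ix}{1-ix}$, and $1+z=\frac2{1-ix}$. Hence the polynomial \eqref{eq:cayley} equals $P$. This shows that $p$ has datum $\mathcal{D}$ at $(1,1)$, that $p(1,1)=0$ and $p(1,w)\not\equiv0$, and that $p$ has no zeros in $\mathbb{D}^2$.

Replacing $z$ by $1/\bar z$ turns $x$ into $i\frac{\bar z-1}{\bar z+1}=\bar x$, and $z\,\overline{(1+1/\bar z)}=1+z$. Therefore $\tilde p=2^{-n-m}(1+z)^n(1+w)^m\bar P\bigl(i\frac{1-z}{1+z},i\frac{1-w}{1+w}\bigr)$. Let $\chi$ be an irreducible common factor of $p$ and $\tilde p$. It has infinitely many zeros, and only finitely many of them have $z=-1$ or $w=-1$, since $\chi(-1,w)\not\equiv0$ and $\chi(z,-1)\not\equiv0$. The others give infinitely many common zeros of $P$ and $\bar P$. But two coprime polynomials in $\mathbb{C}[x,y]$ have only finitely many common zeros (B\'ezout), a contradiction.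
\end{proof}

\section{Interpolation by a continued fraction}\label{sec:interpolation}

We now build, from a series $b$ with $H_L(b)>0$, rational Pick functions that agree with $b$ through order $2L-1$. In Section~\ref{sec:example} we wrote $1/b=1/x-c$ and replaced $c$ by a Pick function with the same beginning. In general $1/b=\frac1{b_1x}-c$, and the step from $b$ to $c-c(0)$ lowers $L$ by one while preserving positivity of the Hankel matrix. At the bottom of the continued fraction, where the example had $i$, we keep a free parameter $Y\in\mathbb{H}$; it controls the coefficient of $x^{2L}$, and Theorem~\ref{thm:B} will need it.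

\begin{lemma}\label{lem:interp}
Let $b=\sum_{n\ge1}b_nx^n$ be a convergent power series with real coefficients and $H_L(b)>0$. There are $A,B,C,D\in\mathbb{R}[x]$ of degree at most $L$ and numbers $\kappa>0$, $\rho\in\mathbb{R}$, with $AD-BC=\kappa x^{2L}$ and $(A,B,C,D)(0)=(0,0,0,1)$, such that
\[
T_x(Y)=\frac{A(x)Y+B(x)}{C(x)Y+D(x)}
\]
has the following properties.
\begin{enumerate}
\item[(i)] If $x,Y\in\mathbb{H}$, then $C(x)Y+D(x)\ne0$ and $T_x(Y)\in\mathbb{H}$.
\item[(ii)] On a neighborhood of $\{0\}\times\mathbb{C}$ we have $T_x(Y)=b(x)+x^{2L}E(x,Y)$ with $E$ holomorphic and $E(0,Y)=\rho+\kappa Y$.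
\end{enumerate}
\end{lemma}

\begin{proof}
It suffices to prove (ii) at $Y=0$, in the form
\begin{equation}\label{eq:BD}
B/D-b=O(x^{2L}).
\end{equation}
Indeed, $T_x(Y)-T_x(0)=\frac{(AD-BC)Y}{D(CY+D)}$, so that
\[
E(x,Y)=\frac{B/D-b}{x^{2L}}+\frac{\kappa Y}{D\,(CY+D)} .
\]
The first term is a convergent series with real coefficients by \eqref{eq:BD}; let $\rho$ be its value at $0$. The second is holomorphic near $\{0\}\times\mathbb{C}$ and equals $\kappa Y$ at $x=0$, since $C(0)=0$ and $D(0)=1$. We prove the remaining assertions and \eqref{eq:BD} by induction on $L$. Note that $b_1>0$, being a diagonal entry of $H_L(b)$.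

\emph{The case $L=1$.} Take $(A,B,C,D)=(0,b_1x,-b_1x,1)$, so that $AD-BC=b_1^2x^2$ and $B/D=b_1x=b+O(x^2)$. For $x,Y\in\mathbb{H}$ the number $\frac1{b_1x}-Y$ lies in $-\mathbb{H}$. Hence $CY+D=b_1x\bigl(\frac1{b_1x}-Y\bigr)\ne0$ and $T_x(Y)=\bigl(\frac1{b_1x}-Y\bigr)^{-1}\in\mathbb{H}$.

\emph{The case $L\ge2$.} Let
\[
c(x)=\frac1{b_1x}-\frac1{b(x)}=\frac{b(x)/x-b_1}{b_1b(x)}=\sum_{n\ge0}c_nx^n .
\]
Numerator and denominator of the quotient vanish at $0$, the denominator to first order only, so $c$ is a convergent series with real coefficients. To compare the Hankel matrices of $b$ and $c$ we use divided differences: since $\frac{x^n-\xi^n}{x-\xi}=\sum_{i+j=n-1}x^i\xi^j$, the coefficient of $x^i\xi^j$ in $\frac{b(x)-b(\xi)}{x-\xi}$ is $b_{i+j+1}$, and likewise for $c$. From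
\[
\frac{b(x)-b(\xi)}{b(x)b(\xi)}=\frac1{b(\xi)}-\frac1{b(x)}=\frac{x-\xi}{b_1x\xi}+c(x)-c(\xi)
\]
we obtain
\[
\frac{b(x)-b(\xi)}{x-\xi}=\frac1{b_1}\,\frac{b(x)}x\,\frac{b(\xi)}\xi+\sum_{i,j\ge0}c_{i+j+1}\;x^ib(x)\;\xi^jb(\xi).
\]
Compare the coefficients of $x^{i'}\xi^{j'}$ for $0\le i',j'\le L-1$. On the left they form $H_L(b)$. In the sum only $i,j\le L-2$ contribute, because $x^ib(x)=O(x^{i+1})$. Thus
\[
H_L(b)=\Lambda\begin{pmatrix}1/b_1&0\\0&H_{L-1}(c-c_0)\end{pmatrix}\Lambda^T,
\]
where the columns of $\Lambda$ list the coefficients of $1,x,\dots,x^{L-1}$ in the $L$ series $b/x,\ b,\ xb,\ \dots,\ x^{L-2}b$. These series begin with $b_1,\ b_1x,\ \dots,\ b_1x^{L-1}$, so $\Lambda$ is lower triangular with diagonal entries $b_1$, and invertible. Hence the middle matrix is positive definite, and $H_{L-1}(c-c_0)>0$.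

Let $A',B',C',D',\kappa',T'_x$ be given by the induction hypothesis for $c-c_0$ and $L-1$, and put
\[
\begin{pmatrix}A&B\\C&D\end{pmatrix}=\begin{pmatrix}0&b_1x\\-b_1x&1-b_1c_0x\end{pmatrix}\begin{pmatrix}A'&B'\\C'&D'\end{pmatrix}.
\]
The entries have degree at most $1+(L-1)$; at $x=0$ both factors equal $\operatorname{diag}(0,1)$, and so does the product; the determinant is $b_1^2x^2\cdot\kappa'x^{2L-2}$, so $\kappa=b_1^2\kappa'$. Multiplying out, $AY+B=b_1x\,(C'Y+D')$ and
\[
CY+D=(C'Y+D')\;b_1x\,\Bigl(\frac1{b_1x}-c_0-T'_x(Y)\Bigr).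
\]
For $x,Y\in\mathbb{H}$ we have $C'Y+D'\neq0$ and $T_x'(Y)\in\mathbb{H}$, so the last factor lies in $-\mathbb{H}$. Hence $CY+D\ne0$, and $T_x(Y)$, the reciprocal of that factor, lies in $\mathbb{H}$. This is (i). At $Y=0$ the same formulas give $\frac DB=\frac1{b_1x}-c_0-\frac{B'}{D'}$ for small $x\neq0$. Subtracting from $\frac1b=\frac1{b_1x}-c$,
\[
\frac1b-\frac DB=\frac{B'}{D'}-(c-c_0)=O(x^{2L-2}).
\]
Multiplying by $b\cdot B/D=O(x^2)$ gives \eqref{eq:BD}.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:C}]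
Necessity of $H_L(q)>0$ is Lemma~\ref{lem:necessity}, and the statement on $q=x$, $L=2$ is Lemma~\ref{lem:lower}. Conversely let $H_L(q)>0$, apply Lemma~\ref{lem:interp} to $b=q$, and put $F=iA+B$, $G=iC+D$, $f=F/G=T_x(i)$. On $\mathbb{H}^2$ we have $G\ne0$ and $\operatorname{Im}(y+f(x))>0$, so $P_0=Gy+F=G\cdot(y+f)$ is stable, of bidegree at most $(L,1)$. Since $G(0)=1$ and $f=q+x^{2L}E(x,i)$ with $\operatorname{Im}E(0,i)=\kappa>0$, it has the required datum. The divisor $P$ from Lemma~\ref{lem:clean} satisfies $P(0,0)=0$ and $P(0,y)\not\equiv0$, so its degree in $y$ is still one.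
\end{proof}

\section{Changing the variable $y$; proof of Theorem~\ref{thm:A}}\label{sec:bending}

We need $\gamma$ with $H_L(\gamma\circ q)>0$ for an arbitrary $q$. A single term $\frac{y}{1-\lambda y}=\sum_n\lambda^{n-1}y^n$, $\lambda\in\mathbb{R}$, has the rank one Hankel matrix $(\lambda^{i-1}\lambda^{j-1})$, so we add $L$ such terms with distinct $\lambda$; this is the source of the degree $L$ in $y$. To handle the composition with $q$ we place the poles at distance of order $1/R$ from $0$: at that scale $q$ is nearly linear. For $R>0$ let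
\[
\gamma_R(y)=\sum_{\nu=1}^L\frac y{1-\nu Ry}=\sum_{n\ge1}s_nR^{n-1}y^n,\qquad s_n=\sum_{\nu=1}^L\nu^{n-1}.
\]

\begin{lemma}\label{lem:bend}
Let $q\in\mathbb{R}[x]$ with $q(0)=0$ and $q'(0)>0$. Then $H_L(\gamma_R\circ q)>0$ for all large $R$.
\end{lemma}

\begin{proof}
Let $q=\sum_ia_ix^i$, $a=a_1$, and $\gamma_R\circ q=\sum_nb_n(R)x^n$. Substituting $x=\zeta/R$, we see that $R^{1-n}b_n(R)$ is the coefficient of $\zeta^n$ in
\[
R\,\gamma_R\bigl(q(\zeta/R)\bigr)=\sum_{j\ge1}s_j\,\bigl(Rq(\zeta/R)\bigr)^j,
\]
to which only the terms $j\le n$ contribute. The coefficients $a_iR^{1-i}$ of $Rq(\zeta/R)$ tend to those of $a\zeta$ as $R\to\infty$, so $R^{1-n}b_n(R)\to s_na^n$. With $\Delta=\operatorname{diag}(1,R,\dots,R^{L-1})$, the $(i,j)$ entry of $\Delta^{-1}H_L(\gamma_R\circ q)\Delta^{-1}$ is $R^{2-i-j}b_{i+j-1}(R)$, and it tends to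
\[
s_{i+j-1}a^{i+j-1}=a\sum_{\nu=1}^L(\nu a)^{i-1}(\nu a)^{j-1}.
\]
The limit matrix is $a\,\mathcal{V}\mathcal{V}^T$ with $\mathcal{V}=((\nu a)^{i-1})_{i,\nu=1}^L$ a Vandermonde matrix with distinct nodes. It is positive definite because $a>0$. Positive definiteness is an open condition and is preserved by the congruence with $\Delta$.
\end{proof}

This is the only place where $q'(0)>0$ is used; for $a<0$ the limit is negative definite and for $a=0$ it is singular. The next proposition assembles the construction in a form that serves both theorems.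

\begin{proposition}\label{prop:Pi}
Let $L\ge1$ and $q\in\mathbb{R}[x]$ with $q(0)=0$, $q'(0)>0$. There are $\alpha,\beta\in\mathbb{R}[x,y]$ of bidegree at most $(L,L)$ and numbers $\kappa_0>0$, $\rho_0\in\mathbb{R}$ such that $\Pi(x,y,Y)=\alpha(x,y)Y+\beta(x,y)$ has the following properties.
\begin{enumerate}
\item[(a)] $\Pi$ has no zeros in $\mathbb{H}^3$.
\item[(b)] On a neighborhood of $\{(0,0)\}\times\mathbb{C}$ we have $\Pi=v(x,y,Y)\,\bigl(y+\Phi(x,Y)\bigr)$ with $v$ holomorphic and zero-free, and
\[
\Phi(x,Y)=q(x)+x^{2L}\Psi(x,Y),\qquad\Psi(0,Y)=\rho_0+\kappa_0Y,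
\]
with $\Psi$ holomorphic near $\{0\}\times\mathbb{C}$.
\end{enumerate}
\end{proposition}

\begin{proof}
Choose $R$ by Lemma~\ref{lem:bend}, let $\gamma=\gamma_R$, and apply Lemma~\ref{lem:interp} to $b=\gamma\circ q$, which has real coefficients because $q$ does. Let
\[
g(y)=-\gamma(-y)=\sum_{\nu=1}^L\frac y{1+\nu Ry}=\frac{U(y)}{V(y)},\qquad V=\prod_{\nu=1}^L(1+\nu Ry),
\]
with $U,V\in\mathbb{R}[y]$ of degree at most $L$. Put $\alpha=AV+CU$ and $\beta=BV+DU$. Then
\begin{equation}\label{eq:Pi}
\Pi=V\,(AY+B)+U\,(CY+D)=V(y)\,(CY+D)\,\bigl(T_x(Y)+g(y)\bigr).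
\end{equation}

(a) Let $x,y,Y\in\mathbb{H}$. The zeros of $V$ are real, so $V(y)\ne0$. Each term of $g$ equals $\bigl(\frac1y+\nu R\bigr)^{-1}\in\mathbb{H}$, so $g(y)\in\mathbb{H}$. By Lemma~\ref{lem:interp}(i), $CY+D\ne0$ and $T_x(Y)\in\mathbb{H}$. All three factors in \eqref{eq:Pi} are nonzero.

(b) Since $\gamma(0)=0$ and $\gamma'(0)=L$, the function $\gamma$ has a holomorphic inverse near $0$, and $\Gamma(\zeta,\zeta')=\frac{\gamma(\zeta)-\gamma(\zeta')}{\zeta-\zeta'}$ is holomorphic near $(0,0)$ with $\Gamma(0,0)=L$. As $T_0(Y)=0$ for all $Y$, the function $\Phi(x,Y)=\gamma^{-1}(T_x(Y))$ is holomorphic near $\{0\}\times\mathbb{C}$, with $\Phi(0,Y)=0$. Then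
\[
T_x(Y)+g(y)=\gamma(\Phi)-\gamma(-y)=(y+\Phi)\,\Gamma(\Phi,-y),
\]
so $v=V\,(CY+D)\,\Gamma(\Phi,-y)$, and $v(0,0,Y)=L\neq0$. By Lemma~\ref{lem:interp}(ii),
\[
(\Phi-q)\,\Gamma(\Phi,q)=\gamma(\Phi)-\gamma(q)=T_x(Y)-b(x)=x^{2L}E(x,Y),
\]
so $\Psi=E/\Gamma(\Phi,q)$ and $\Psi(0,Y)=(\rho+\kappa Y)/L$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
For each $j$ let $\Pi_j,\Psi_j$ be given by Proposition~\ref{prop:Pi} for $(q_j,L_j)$, and put $P_j(x,y)=\Pi_j(x,y,i)$. By (a), $P_j$ is stable, and its bidegree is at most $(L_j,L_j)$. By (b), $P_j$ is a unit times $y+q_j+x^{2L_j}\psi_j$, where $\psi_j=\Psi_j(\cdot,i)\in\mathbb{C}\{x\}$ has $\operatorname{Im}\psi_j(0)>0$. So $P_0=\prod_jP_j^{M_j}$ is stable, has bidegree at most $(S,S)$, and has datum $\mathcal{D}$. Lemma~\ref{lem:clean} gives a divisor $P$ of $P_0$ that realizes $\mathcal{D}$, and Lemma~\ref{lem:disk} gives $p$; neither step raises the bidegree. The germ of $P$ shows that $\mathcal{D}$ is admissible.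
\end{proof}

\section{Prescribing finite jets; proof of Theorem~\ref{thm:B}}\label{sec:jets}

In Theorem~\ref{thm:A} the $M_j$ branches with pair $(q_j,L_j)$ all coincide. Now they are prescribed to high order, and they may be genuine Puiseux series, which no polynomial can carry one at a time. Proposition~\ref{prop:Pi} suggests what to do: let the parameter $Y$ run over the roots of an equation $Q^*(x,Y)=0$ whose roots stay in $\mathbb{H}$ for all $x\in\mathbb{H}$, and take the product of $\Pi(x,y,Y)$ over these roots. Theorem~\ref{thm:A} used $Q^*=(Y-i)^{M}$.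

\begin{example}\label{ex:puiseux}
Let $q=x$, $L=1$, and $\Pi=x+y-xyY=(1-xY)\bigl(y+\frac{x}{1-xY}\bigr)$, which has no zeros in $\mathbb{H}^3$ because $\Pi/(xy)=\frac1x+\frac1y-Y\in-\mathbb{H}$. Let $r=\frac x{1-ix}=\bigl(\frac1x-i\bigr)^{-1}$, so $|r|<1$ on $\mathbb{H}$, and $Q^*=(Y-i)^2-r$. The roots $Y_\pm=i\pm\sqrt r$ lie in $\mathbb{H}$ for $x\in\mathbb{H}$. Hence
\[
(1-ix)\,\Pi(x,y,Y_+)\,\Pi(x,y,Y_-)=(1-ix)(x+y-ixy)^2-x^3y^2
\]
is a stable polynomial, and its branches are $\frac{x}{1-xY_\pm}=x+ix^2\pm x^{5/2}+O(x^3)$.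
\end{example}

In general the prescribed branches determine a monic equation $Q(x,Y)=0$ with coefficients in $\mathbb{C}\{x\}$, which must be replaced by rational functions with the same jet. Taylor polynomials in $x$ will not do: they are unbounded on $\mathbb{H}$, so we would lose control of the roots. Polynomials in a variable like the $r$ above, which is uniformly small on $\mathbb{H}$ and equals $x$ to first order, do not have this defect.

\begin{lemma}\label{lem:rational}
Let $\varepsilon_1,\dots,\varepsilon_M\in\mathbb{C}\{x\}$, $N\ge1$ and $\delta>0$. There are $\lambda>0$ and rational functions $\varepsilon_1^*,\dots,\varepsilon_M^*$ such that $(1-i\lambda x)^{N-1}\varepsilon_\ell^*$ is a polynomial, $\varepsilon^*_\ell-\varepsilon_\ell=O(x^N)$ at $0$, and $|\varepsilon_\ell^*(x)-\varepsilon_\ell(0)|<\delta$ for all $x\in\mathbb{H}$.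
\end{lemma}

\begin{proof}
Let $r=\frac x{1-i\lambda x}=\bigl(\frac1x-i\lambda\bigr)^{-1}$. For $x\in\mathbb{H}$ we have $\operatorname{Im}\bigl(\frac1x-i\lambda\bigr)<-\lambda$, so $|r|<1/\lambda$. Solving for $x$ gives $x=r/(1+i\lambda r)$, and the binomial series gives, near $0$,
\[
x^n=\sum_{e\ge0}\binom{-n}{e}(i\lambda)^er^{n+e}.
\]
For $1\le n\le N-1$ let $X_n$ be the sum of the terms with $n+e\le N-1$. Then $X_n-x^n=O(r^N)=O(x^N)$, and on $\mathbb{H}$ we have $|X_n|\le\lambda^{-n}\sum_{e=0}^{N-1-n}\bigl|\binom{-n}e\bigr|$, which tends to $0$ as $\lambda\to\infty$. If $\varepsilon_\ell=\sum_n\varepsilon_{\ell,n}x^n$, take $\varepsilon_\ell^*=\varepsilon_{\ell,0}+\sum_{n=1}^{N-1}\varepsilon_{\ell,n}X_n$ with $\lambda$ large. This is a polynomial in $r$ of degree at most $N-1$.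
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
\emph{Splitting by pairs.} By Lemma~\ref{lem:unique}, every rotation permutes the branches of $W$ and preserves the pair $(q,L)$ of each branch. As the pairs $(q_j,L_j)$ are distinct, it permutes the $M_j$ branches with index $j$ among themselves. So $W_j=\prod_m(y+q_j+x^{2L_j}\psi_{j,m})$ is fixed by all rotations and lies in $\mathbb{C}\{x\}[y]$. We construct for each $j$ a stable polynomial $P_j$ whose germ has the datum $(q_j,L_j,M_j)$ and a Weierstrass polynomial $W_j^*\equiv W_j\bmod x^N$. This suffices: $\prod_jP_j$ is stable, has datum $\mathcal{D}$ and Weierstrass polynomial $\prod_jW_j^*\equiv W\bmod x^N$, and Lemma~\ref{lem:clean} then gives $P$. Fix $j$, write $q,L,M,\psi_m$ for $q_j,L_j,M_j,\psi_{j,m}$, let $\varphi_m=q+x^{2L}\psi_m$, and take $\Pi,v,\Phi,\Psi,\rho_0,\kappa_0$ from Proposition~\ref{prop:Pi}.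

\emph{The parameters of the given branches.} We write $\varphi_m=\Phi(x,Y_m)$, that is, we solve $\Psi(x,Y_m)=\psi_m$. At $x=0$ this forces
\[
Y_m(0)=\eta_m=\frac{\psi_m(0)-\rho_0}{\kappa_0},
\]
and $\eta_m\in\mathbb{H}$ because $\operatorname{Im}\psi_m(0)>0$. Put $x=t^K$, with all $\psi_m\in\mathbb{C}\{t\}$. The function $\Psi(t^K,Y)-\psi_m$ is holomorphic near $(0,\eta_m)$, vanishes there, and has $Y$-derivative $\kappa_0\ne0$. By the implicit function theorem there is exactly one solution $Y_m\in\mathbb{C}\{x^{1/K}\}$. Rotating the equation gives $\Psi(x,Y_m^\omega)=\psi_m^\omega$. The rotation permutes the list $(\psi_m)$, so by uniqueness it permutes the list $(Y_m)$ in the same way. Hence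
\[
Q(x,Y)=\prod_{m=1}^M(Y-Y_m)=\sum_{\ell=0}^M\varepsilon_\ell(x)Y^{M-\ell},\qquad\varepsilon_0=1,
\]
has coefficients in $\mathbb{C}\{x\}$, and $Q(0,Y)=\prod_m(Y-\eta_m)$.

\emph{The polynomial.} Choose disjoint closed disks in $\mathbb{H}$ centered at the distinct points among the $\eta_m$. By Rouch\'e's theorem on their boundary circles, there is $\delta>0$ such that every monic polynomial of degree $M$ whose coefficients are within $\delta$ of those of $Q(0,\cdot)$ has all $M$ roots in these disks. Take $\lambda$ and $\varepsilon_\ell^*$ from Lemma~\ref{lem:rational}, let $\varepsilon_0^*=1$, $Q^*=\sum_\ell\varepsilon_\ell^*Y^{M-\ell}$, $\Theta=(1-i\lambda x)^{N-1}$, and define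
\[
P_j=\Theta\sum_{\ell=0}^M\varepsilon_\ell^*\,\beta^{M-\ell}(-\alpha)^\ell\in\mathbb{C}[x,y].
\]
If $Q^*=\prod_m(Y-Y_m^*)$, then homogenizing gives $\sum_\ell\varepsilon^*_\ell\,\zeta^{M-\ell}\zeta'^{\,\ell}=\prod_m(\zeta-\zeta'Y_m^*)$, and with $\zeta=\beta$, $\zeta'=-\alpha$,
\begin{equation}\label{eq:product}
P_j=\Theta\prod_{m=1}^M\Pi(x,y,Y_m^*).
\end{equation}
We use \eqref{eq:product} twice. First fix $(x,y)\in\mathbb{H}^2$ and let $Y_m^*$ be the roots of $Q^*(x,\cdot)$. They lie in $\mathbb{H}$ by the choice of $\delta$, so each factor is nonzero by Proposition~\ref{prop:Pi}(a), and $\Theta(x)\ne0$ because the only possible zero of $\Theta$ is $-i/\lambda$. Thus $P_j$ is stable.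

\emph{The local form.} Now let $Y_m^*$ be the Puiseux roots of $Q^*\in\mathbb{C}\{x\}[Y]$, enlarging $K$ if necessary. Since $N\ge1$, we have $Q^*(0,\cdot)=Q(0,\cdot)$, so $Y_m^*(0)=\eta_m$ after reordering. By \eqref{eq:product} and Proposition~\ref{prop:Pi}(b),
\[
P_j=v^*W_j^*,\qquad v^*=\Theta\prod_mv(x,y,Y_m^*),\qquad W_j^*=\prod_m(y+\varphi_m^*),
\]
where $v^*$ is a unit of $\mathbb{C}\{x^{1/K},y\}$ and $\varphi_m^*=\Phi(x,Y_m^*)=q+x^{2L}\psi_m^*$ with $\psi^*_m=\Psi(x,Y_m^*)$. Here $\psi_m^*(0)=\rho_0+\kappa_0\eta_m=\psi_m(0)$ has positive imaginary part. Rotations fix $Q^*$, so they permute the $Y_m^*$ and hence the $\varphi_m^*$; thus they fix $W_j^*$. They also fix $P_j$, and therefore $v^*$, because $\mathbb{C}\{x^{1/K},y\}$ is an integral domain. So $W_j^*\in\mathbb{C}\{x\}[y]$, $v^*$ is a unit of $\mathbb{C}\{x,y\}$, and $P_j$ has datum $(q,L,M)$.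

\emph{The congruence.} When $Q(0,\cdot)$ has a multiple root, the individual roots of $Q$ and $Q^*$ need not agree modulo $x^N$: the roots of $(Y-i)^2$ and $(Y-i)^2-x^N$ differ by $\pm x^{N/2}$. Symmetric functions of the roots, however, depend holomorphically on the coefficients. For $e=(e_1,\dots,e_M)\in\mathbb{C}^M$ let $Q_e(Y)=Y^M+\sum_{\ell=1}^Me_\ell Y^{M-\ell}$, let $e^0=(\varepsilon_1(0),\dots,\varepsilon_M(0))$, and fix $\varrho>\max_m|\eta_m|$. For $x$ near $0$ the function $\Phi(x,\cdot)$ is holomorphic on a neighborhood of the disk $|Y|\le\varrho$, and for $e$ near $e^0$ all roots of $Q_e$ lie in $|Y|<\varrho$. Hence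
\[
I_n(x,e)=\frac1{2\pi i}\oint_{|Y|=\varrho}\Phi(x,Y)^n\,\frac{Q_e'(Y)}{Q_e(Y)}\,dY
\]
is holomorphic near $(0,e^0)$. Since $Q_e'/Q_e$ is the sum of $1/(Y-Z)$ over the roots $Z$ of $Q_e$, counted with multiplicity, Cauchy's formula gives $I_n(x,e)=\sum_Z\Phi(x,Z)^n$. Writing $\varepsilon=(\varepsilon_1,\dots,\varepsilon_M)$ and $\varepsilon^*=(\varepsilon_1^*,\dots,\varepsilon_M^*)$, we obtain
\[
\sum_m\varphi_m^n=I_n(x,\varepsilon(x)),\qquad\sum_m(\varphi_m^*)^n=I_n(x,\varepsilon^*(x)).
\]
As $I_n$ is locally Lipschitz and $\varepsilon^*-\varepsilon=O(x^N)$, the two power sums are elements of $\mathbb{C}\{x\}$ that agree modulo $x^N$. The coefficients of $W_j$ and $W_j^*$ are the elementary symmetric functions of the $\varphi_m$ and of the $\varphi_m^*$, and by Newton's identities these are universal polynomials with rational coefficients in the first $M$ power sums. Therefore $W_j^*\equiv W_j\bmod x^N$, which completes the proof.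
\end{proof}

\begin{thebibliography}{1}
\bibitem{Knese}
Greg Knese, \emph{Rational inner functions on the polydisk -- a survey}, arXiv:2409.14604 (2024).
\end{thebibliography}
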